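\title{Affine $\Lambda$-buildings of semisimple groups over real closed valued fields, with arbitrary restricted root system}

\begin{abstract}
Let $G$ be a self-adjoint semisimple linear algebraic group over a real closed subfield of $\mathbb{R}$, and let $\mathbb{F}$ be a non-Archimedean real closed extension field with an order-compatible valuation with value group $\Lambda$. The symmetric space of $G$ over $\mathbb{F}$ carries a $\Lambda$-valued pseudometric, and its metric quotient $\mathcal{B}$ comes with a natural family of charts. Appenzeller showed that $\mathcal{B}$ is an affine $\Lambda$-building when the restricted root system $\Sigma$ of $G$ is reduced. We prove that it is an affine $\Lambda$-building for every $\Sigma$, by an argument that is uniform in $\Sigma$. We also show that every nonempty finite intersection of closed half-apartments occurs as an intersection of two apartments, and that the retractions onto apartments can be chosen so as not to increase any fundamental weight of the vector-valued distance. The method is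 to translate statements about points of $\mathcal{B}$ into integrality of matrices and to lift the Bruhat and big cell decompositions from the residue field.
\end{abstract}

\section{The space $\mathcal{B}$ and the question}\label{sec:intro}

The relative position of two points in the symmetric space of a semisimple real algebraic group is an element $a$ of a Weyl chamber in a split torus, and the logarithms of the values of the positive roots at $a$ measure how far apart the points are. Everything here except the logarithm makes sense over an arbitrary real closed field $\mathbb{F}$. If $\mathbb{F}$ is non-Archimedean, the values of the roots can be infinitely large, and a valuation $v$ can take the place of the logarithm: $-v$ records the order of magnitude. Identifying points whose distance has order of magnitude zero, one obtains a space $\mathcal{B}$ with a distance in the value group $\Lambda$. Each flat collapses to a copy of $\Lambda^r$, and different flats become glued along the regions where they are close. It is natural to ask whether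 these copies of $\Lambda^r$ fit together as the apartments of a building do. We work in the setting of Appenzeller \cite{App}; the Cartan decomposition and the basic properties of $d$, $\psi$ and $f_0$ stated in this section are part of that setting.

\subsection{Fields and groups}
Let $\mathbb{K}\subseteq\mathbb{R}$ be a real closed field and $\mathbb{F}\supseteq\mathbb{K}$ a non-Archimedean real closed field. Let $v\colon\mathbb{F}\to\Lambda\cup\{\infty\}$ be a valuation onto a nontrivial ordered abelian group $\Lambda$; so $v(xy)=v(x)+v(y)$, $v(x+y)\ge\min(v(x),v(y))$, and $v(x)=\infty$ only for $x=0$. We assume that $v$ is \emph{order-compatible}: $0<x\le y$ implies $v(x)\ge v(y)$. Since positive elements of $\mathbb{F}$ have roots of all orders, $\Lambda$ is divisible; it is an ordered $\mathbb{Q}$-vector space. Let $\mathcal{O}=\{x:v(x)\ge0\}$. An example to keep in mind is the field of real Puiseux series in a positive infinitesimal $t$, with $v$ the lowest exponent and $\Lambda=\mathbb{Q}$; but $\Lambda$ need not be Archimedean.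

Let $G\le\operatorname{SL}_n$ be a semisimple linear algebraic group defined over $\mathbb{K}$ that is \emph{self-adjoint}, that is, $G^T=G$. For a real closed field $\mathbb{L}\supseteq\mathbb{K}$ let $G_\mathbb{L}$ be the semialgebraically connected component of the identity in $G(\mathbb{L})$, which is the $\mathbb{L}$-extension of the semialgebraic set $G(\mathbb{R})^\circ$, and let $K_\mathbb{L}=G_\mathbb{L}\cap\operatorname{SO}(n,\mathbb{L})$. Fix a self-adjoint maximal $\mathbb{K}$-split torus $S\le G$ and let $A_\mathbb{L}$ be the semialgebraic identity component of $S(\mathbb{L})$. We write the character group $X=X^*(S)\cong\mathbb{Z}^r$ additively and denote the value of $\theta\in X$ at $s\in S$ by $s^\theta$. The restricted root system $\Sigma\subset X$ is the set of nonzero weights of $S$ on $\mathfrak{g}=\operatorname{Lie}G$. It is \emph{non-reduced} if $\alpha$ and $2\alpha$ are both roots for some $\alpha$. Fix positive roots $\Sigma^+$ and put $A_\mathbb{L}^+=\{a\in A_\mathbb{L}:a^\alpha\ge1\text{ for all }\alpha\in\Sigma^+\}$.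 The Cartan decomposition says that $G_\mathbb{F}=K_\mathbb{F}A_\mathbb{F}^+K_\mathbb{F}$ with unique $A^+_\mathbb{F}$-component.

\subsection{The $\Lambda$-metric space and its charts}
Let $\mathcal{X}_\mathbb{F}=\{gg^T:g\in G_\mathbb{F}\}$ with the action $g.x=gxg^T$ and base point $o=\operatorname{Id}$. For $x=g.o$ and $y=h.o$ write $g^{-1}h\in K_\mathbb{F}aK_\mathbb{F}$ with $a\in A^+_\mathbb{F}$ and put
\[
d(x,y)=-v\Bigl(\prod_{\alpha\in\Sigma^+}a^\alpha\Bigr)\in\Lambda_{\ge0}.
\]
This is a $G_\mathbb{F}$-invariant $\Lambda$-pseudometric: it is symmetric and satisfies the triangle inequality in $\Lambda$. Identifying points at distance $0$ gives a $\Lambda$-metric space $\mathcal{B}$, on which $G_\mathbb{F}$ acts by isometries. We write $o$ and $g.o$ also for the images in $\mathcal{B}$.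

The \emph{model apartment} is $\mathbb{A}=\operatorname{Hom}_\mathbb{Z}(X,\Lambda)\cong\Lambda^r$. A character $\theta$ is a function on $\mathbb{A}$ by $\theta(\lambda):=\lambda(\theta)$. The homomorphism $\psi\colon A_\mathbb{F}\to\mathbb{A}$, $\psi(a)(\theta)=-v(a^\theta)$, is surjective with kernel $A_\mathbb{F}\cap\operatorname{SL}_n(\mathcal{O})$, and
\[
f_0\colon\mathbb{A}\to\mathcal{B},\qquad f_0(\psi(a))=a.o,
\]
is well defined and injective. Let $W$ be the Weyl group of $\Sigma$, acting on $\mathbb{A}$ by $\theta(w\lambda)=(w^{-1}\theta)(\lambda)$, and let $W_a=W\ltimes\mathbb{A}$, where $\mathbb{A}$ acts on itself by translations. The $\Lambda$-metric $d_\mathbb{A}(\lambda,\mu)=\sum_{\alpha\in\Sigma^+}|\alpha(\lambda-\mu)|$ is $W_a$-invariant, and $d(f_0(\lambda),f_0(\mu))=d_\mathbb{A}(\lambda,\mu)$.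

For $\alpha\in\Sigma$ and $\ell\in\Lambda$ define the \emph{wall} $M_{\alpha,\ell}=\{\lambda:\alpha(\lambda)=\ell\}$ and the \emph{closed half-apartments} $H^+_{\alpha,\ell}=\{\lambda:\alpha(\lambda)\ge\ell\}$ and $H^-_{\alpha,\ell}=\{\lambda:\alpha(\lambda)\le\ell\}=H^+_{-\alpha,-\ell}$. Let $C=\{\lambda:\alpha(\lambda)\ge0\text{ for all }\alpha\in\Sigma^+\}$. A \emph{sector} is a set $\lambda+wC$ with $\lambda\in\mathbb{A}$, $w\in W$, and a \emph{subsector} of it is a set $\mu+wC$ contained in it.

The \emph{charts} are the maps in $\mathcal{F}=\{g\circ f_0:g\in G_\mathbb{F}\}$. Apartments, half-apartments, walls and sectors in $\mathcal{B}$ are the images under charts of the corresponding subsets of $\mathbb{A}$, and the boundary $\partial f(H^\pm_{\alpha,\ell})$ is $f(M_{\alpha,\ell})$.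

\subsection{The axioms and the results}
The pair $(\mathcal{B},\mathcal{F})$ is an \emph{affine $\Lambda$-building} if $\mathcal{B}=\bigcup_{f\in\mathcal{F}}f(\mathbb{A})$ and the following axioms hold.
\begin{itemize}
\item[(A1)] $f\circ w\in\mathcal{F}$ for all $f\in\mathcal{F}$ and $w\in W_a$.
\item[(A2)] For $f,f'\in\mathcal{F}$ the set $Y=f^{-1}(f'(\mathbb{A}))$ is empty or a finite intersection of closed half-apartments, and there is $w\in W_a$ with $f|_Y=(f'\circ w)|_Y$.
\item[(A3)] Any two points of $\mathcal{B}$ lie in a common apartment.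
\item[(A4)] Any two sectors $Q,Q'$ in $\mathcal{B}$ have subsectors $Q_1\subseteq Q$ and $Q_1'\subseteq Q'$ contained in a common apartment.
\item[(A5)] For every apartment $f(\mathbb{A})$ and $x\in f(\mathbb{A})$ there is a retraction $\rho\colon\mathcal{B}\to f(\mathbb{A})$ with $d(\rho(y),\rho(z))\le d(y,z)$ for all $y,z$ and $\rho^{-1}(x)=\{x\}$.
\item[(EC)] If $f_1,f_2\in\mathcal{F}$ and $f_1(\mathbb{A})\cap f_2(\mathbb{A})$ is a half-apartment, then there is $f_3\in\mathcal{F}$ such that $f_i(\mathbb{A})\cap f_3(\mathbb{A})$ is a half-apartment for $i\in\{1,2\}$, the apartment $f_3(\mathbb{A})$ is the union of these two half-apartments, and $\partial(f_1(\mathbb{A})\cap f_2(\mathbb{A}))=f_1(\mathbb{A})\cap f_2(\mathbb{A})\cap f_3(\mathbb{A})$.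
\end{itemize}
The intersection of the empty family of half-apartments is $\mathbb{A}$; the case $f=f'$ of (A2) makes this convention necessary.

Appenzeller proved that $(\mathcal{B},\mathcal{F})$ is an affine $\Lambda$-building if $\Sigma$ is reduced \cite{App}. The pair $(\mathcal{B},\mathcal{F})$ is defined whatever $\Sigma$ is, and the question, which comes from \cite{App}, is this: \emph{is $(\mathcal{B},\mathcal{F})$ an affine $\Lambda$-building also when $\Sigma$ is not reduced?} The answer is yes.

\begin{theorem}\label{thm:A}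
For all $G$, $\mathbb{F}$, $v$ as above, the pair $(\mathcal{B},\mathcal{F})$ satisfies $\mathcal{B}=\bigcup_{f\in\mathcal{F}}f(\mathbb{A})$, \textup{(A1)--(A5)} and \textup{(EC)}. In particular $(\mathcal{B},\mathcal{F})$ is an affine $\Lambda$-building when $\Sigma$ is non-reduced.
\end{theorem}

The proof is uniform in $\Sigma$ and does not use the reduced case. It gives sharper forms of (A2) and (A5). For $x=g.o$ and $y=h.o$ let $D(x,y)=\psi(a)\in C$, where $a$ is the $A^+_\mathbb{F}$-component of $g^{-1}h$. This vector-valued distance is well defined on $\mathcal{B}\times\mathcal{B}$ (Proposition~\ref{prop:norms}), and $d=\delta\circ D$ for $\delta=\sum_{\alpha\in\Sigma^+}\alpha$. Let $\alpha_1,\dots,\alpha_r$ be the simple roots. The coroot $\alpha^\vee$ of $\alpha\in\Sigma$ is the linear form on $X_\mathbb{Q}=X\otimes\mathbb{Q}$ with $s_\alpha\theta=\theta-\langle\theta,\alpha^\vee\rangle\alpha$, where $s_\alpha$ is the reflection in $\alpha$, and the fundamental weights $\varpi_j\in X_\mathbb{Q}$ are defined by $\langle\varpi_j,\alpha_i^\vee\rangle=1$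 for $i=j$ and $0$ otherwise. Elements of $\mathbb{A}$ extend linearly to $X_\mathbb{Q}$.

\begin{theorem}\label{thm:B}
In the same generality the following hold.
\begin{enumerate}
\item[(1)] A nonempty subset $Y\subseteq\mathbb{A}$ is of the form $f^{-1}(f'(\mathbb{A}))$ with $f,f'\in\mathcal{F}$ if and only if it is a finite intersection of closed half-apartments. In particular every wall $M_{\alpha,\ell}$ bounds a half-apartment that occurs as the intersection of two apartments.
\item[(2)] The retractions in \textup{(A5)} can be chosen so that $\varpi(D(\rho(y),\rho(z)))\le\varpi(D(y,z))$ for all $y,z\in\mathcal{B}$ and every fundamental weight $\varpi$.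
\end{enumerate}
\end{theorem}

\subsection{What to expect, and the method}
The model apartment suggests a positive answer. Discarding the roots $2\alpha$ with $\alpha\in\Sigma$ changes neither $W$ nor $C$, and it does not change the walls, since $M_{2\alpha,\ell}=M_{\alpha,\ell/2}$ and $\Lambda$ is divisible. Only the metric changes: $|\alpha|$ enters $d_\mathbb{A}$ with weight $3$ instead of $1$. The difference between the reduced and the non-reduced case lies in the group. The unipotent subgroup attached to a root $\alpha$ with $2\alpha\in\Sigma$ has Lie algebra $\mathfrak{g}_\alpha\oplus\mathfrak{g}_{2\alpha}$; it need not be commutative, and its elements have two components whose valuations are independent.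

We avoid computations in root subgroups by three devices. First, an equation $f_0(\lambda)=gf_0(\mu)$ is equivalent to the integrality of one matrix, hence to finitely many linear inequalities in $(\lambda,\mu)$ (Lemma~\ref{lem:crit}). Second, an integral element of $G_\mathbb{F}$ can be reduced modulo the maximal ideal; the residue field $\kappa$ is again real closed, $G$ has the same relative structure over $\kappa$, and decompositions given by an open cell lift from $\kappa$ to $\mathcal{O}$ (Section~\ref{sec:structure}). Third, the distance $D$ can be read off from the valuations of matrix entries in $r$ representations (Section~\ref{sec:norms}). Section~\ref{sec:crit} shows the first two devices at work in rank one.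

\section{Integral matrices and two groups of rank one}\label{sec:crit}

\subsection{The valuation ring and the residue field}
The group $G_\mathbb{F}$ and the torus $S$ lie in the Zariski identity component of $G$, which is again self-adjoint and defined over $\mathbb{K}$. We therefore assume from now on that $G$ is connected. Let $\mathfrak{m}=\{x:v(x)>0\}$ and $\kappa=\mathcal{O}/\mathfrak{m}$. For a matrix $g$ let $v(g)$ be the minimum of the valuations of its entries, call $g$ \emph{integral} if $v(g)\ge0$, and put $G_\mathcal{O}=G_\mathbb{F}\cap\operatorname{SL}_n(\mathcal{O})$. Order-compatibility enters the proof through the following lemma.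

\begin{lemma}\label{lem:residue}
The valuation $v$ is trivial on $\mathbb{K}^\times$, the residue field $\kappa\supseteq\mathbb{K}$ is real closed, and $K_\mathbb{F}\subseteq G_\mathcal{O}$.
\end{lemma}

\begin{proof}
Order-compatibility says that $|x|\le|y|$ implies $v(x)\ge v(y)$. For an integer $m\ge1$ we have $v(m)\ge0$ because $m$ is a sum of ones, and $v(m)\le v(1)=0$. Since $\mathbb{K}\subseteq\mathbb{R}$, a positive element of $\mathbb{K}$ lies between $1/m$ and $m$ for some $m$, so its valuation is $0$. Entries of orthogonal matrices have absolute value at most $1$, so $K_\mathbb{F}\subseteq G_\mathcal{O}$.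

If $x$ is a unit of $\mathcal{O}$ and $y\in\mathfrak{m}$, then $|y|<|x|$, so $x+y$ has the sign of $x$. Thus $\kappa$ is ordered by declaring residues of positive units positive. The square root in $\mathbb{F}$ of a positive unit is a unit, so positive elements of $\kappa$ are squares. A monic polynomial of odd degree over $\kappa$ lifts to a monic polynomial over $\mathcal{O}$, which has a root $x\in\mathbb{F}$; if $v(x)<0$, the leading term would have strictly smaller valuation than all others, so $x\in\mathcal{O}$, and its residue is a root.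
\end{proof}

Consequently everything defined over $\mathbb{K}$ is integral. Since $G$ is cut out by equations over $\mathbb{K}\subseteq\mathcal{O}$, reduction of entries is a homomorphism $g\mapsto\bar g$ from $G(\mathbb{F})\cap\operatorname{SL}_n(\mathcal{O})$ to $G(\kappa)$, and it is the identity on $G(\mathbb{K})$.

\subsection{The integrality criterion}
Let $X^\vee=X_*(S)$ be the cocharacter lattice and $X^\vee_\mathbb{Q}=\operatorname{Hom}(X,\mathbb{Q})$, so that $\mathbb{A}=X^\vee_\mathbb{Q}\otimes_\mathbb{Q}\Lambda$. For $b\in X^\vee_\mathbb{Q}$ and $\varepsilon\in\Lambda$ let $\varepsilon b\in\mathbb{A}$ be the point $\theta\mapsto\langle\theta,b\rangle\varepsilon$. A statement holds \emph{for small $\varepsilon$} if it holds for all $\varepsilon\in\Lambda$ with $0<\varepsilon\le\varepsilon_0$, for some $\varepsilon_0>0$. If $c\in\Lambda_{>0}$ and $m\in\mathbb{Q}$, then $|m|\varepsilon<c$ for small $\varepsilon$: take $\varepsilon_0=c/(|m|+1)$. For $\lambda\in\mathbb{A}$ fix $a_\lambda\in A_\mathbb{F}$ with $\psi(a_\lambda)=\lambda$.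 Then $v(a_\lambda^\theta)=-\theta(\lambda)$, $f_0(\lambda)=a_\lambda.o$ and $a_\lambda f_0(\nu)=f_0(\lambda+\nu)$.

Let $\Xi\subset X$ be the set of weights of $S$ on $\mathbb{K}^n$ and $\Theta=\{\chi-\eta:\chi,\eta\in\Xi\}$. We write matrices in a $\mathbb{K}$-basis of weight vectors, in blocks $g=(g_{\chi\eta})_{\chi,\eta\in\Xi}$; the change of basis lies in $\operatorname{GL}_n(\mathbb{K})\subseteq\operatorname{GL}_n(\mathcal{O})$ and does not change $v(g)$. The set $\Xi$ spans $X_\mathbb{Q}$ because $S$ acts faithfully, and the weights counted with multiplicity add up to $0$ because $S\le\operatorname{SL}_n$. Write $\mathfrak{g}=\mathfrak{z}\oplus\bigoplus_{\alpha\in\Sigma}\mathfrak{g}_\alpha$ over $\mathbb{K}$, where $\mathfrak{z}$ is the Lie algebra of $Z=Z_G(S)$. An element of $\mathfrak{g}_\alpha$ has entries only in the blocks with $\chi-\eta=\alpha$; in particular $\Sigma\subseteq\Theta$.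

\begin{lemma}[Integrality criterion]\label{lem:crit}
The stabilizer of $o\in\mathcal{B}$ in $G_\mathbb{F}$ is $G_\mathcal{O}$. For $g\in G_\mathbb{F}$ and $\lambda,\mu\in\mathbb{A}$,
\begin{equation}\label{eq:crit}
f_0(\lambda)=gf_0(\mu)\iff a_\lambda^{-1}ga_\mu\in G_\mathcal{O}\iff v(g_{\chi\eta})\ge\eta(\mu)-\chi(\lambda)\ \text{ for all }\chi,\eta\in\Xi.
\end{equation}
\end{lemma}

\begin{proof}
Let $g=kak'$ with $k,k'\in K_\mathbb{F}$, $a\in A^+_\mathbb{F}$. Then $d(o,g.o)=\sum_{\alpha\in\Sigma^+}\alpha(\psi(a))$ is a sum of nonnegative terms. It vanishes if and only if all roots vanish at $\psi(a)$. Since $G$ is semisimple, $\Sigma$ spans $X_\mathbb{Q}$, so this means $\psi(a)=0$, that is, $a\in G_\mathcal{O}$, and this is equivalent to $g\in G_\mathcal{O}$ because $K_\mathbb{F}\subseteq G_\mathcal{O}$. This gives the first equivalence. The $(\chi,\eta)$ block of $a_\lambda^{-1}ga_\mu$ is $a_\lambda^{-\chi}a_\mu^\eta\,g_{\chi\eta}$, of valuation $\chi(\lambda)-\eta(\mu)+v(g_{\chi\eta})$.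
\end{proof}

We say that $g$ \emph{fixes} $\nu\in\mathbb{A}$ if $gf_0(\nu)=f_0(\nu)$, and write $\operatorname{Fix}(g)\subseteq\mathbb{A}$ for the set of such $\nu$.

\begin{example}[$\operatorname{SL}_2$]\label{ex:sl2}
Let $S=\{\operatorname{diag}(t,t^{-1})\}$ with $\Xi=\{\pm\chi\}$ and $\alpha=2\chi$, and identify $\mathbb{A}$ with $\Lambda$ by $\chi$. By \eqref{eq:crit}, $f_0(\lambda)=gf_0(\mu)$ if and only if
\[
v(g_{11})\ge\mu-\lambda,\quad v(g_{12})\ge-\mu-\lambda,\quad v(g_{21})\ge\mu+\lambda,\quad v(g_{22})\ge\lambda-\mu.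
\]
So $\operatorname{Fix}(g)$ is empty unless $g_{11},g_{22}\in\mathcal{O}$, and then it is given by $-v(g_{12})\le\alpha(\nu)\le v(g_{21})$, as (A2) predicts. If all entries of $g$ are units, as for $g=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$, the four inequalities force $\lambda=\mu=0$, and the apartments $f_0(\mathbb{A})$ and $gf_0(\mathbb{A})$ meet in one point. An upper unipotent $u$ with entry $x$, $v(x)=0$, fixes exactly $H^+_{\alpha,0}$, and the identity behind (EC) is
\[
\begin{pmatrix}1&x\\0&1\end{pmatrix}=\begin{pmatrix}1&0\\x^{-1}&1\end{pmatrix}\begin{pmatrix}0&x\\-x^{-1}&0\end{pmatrix}\begin{pmatrix}1&0\\x^{-1}&1\end{pmatrix}.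
\]
The outer factors fix $H^-_{\alpha,0}$ and the middle one acts on $\mathbb{A}$ as $-1$.
\end{example}

\begin{example}[$\operatorname{SU}(2,1)$]\label{ex:su21}
View $3\times3$ matrices over $\mathbb{F}[i]$, $i^2=-1$, as $6\times6$ matrices over $\mathbb{F}$ by replacing an entry $p+qi$ with $\left(\begin{smallmatrix}p&-q\\q&p\end{smallmatrix}\right)$. Then the conjugate transpose $g^*$ becomes $g^T$, and $v(g)$ is the minimum of the values $v(p+qi):=\min(v(p),v(q))$. From $\max(p^2,q^2)\le p^2+q^2\le2\max(p^2,q^2)$ and order-compatibility we get $v(|x|^2)=2v(x)$, hence $v(x^{-1})=-v(x)$, for $x\in\mathbb{F}[i]^\times$.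

Let $J$ be the antidiagonal matrix with entries $1,1,1$ and $G=\{g:\det g=1,\ g^*Jg=J\}$. It is self-adjoint, since $g^{-1}=Jg^*J$ gives $gJg^*=J$. Let $S=\{\operatorname{diag}(t,1,t^{-1})\}$ with $t$ in the ground field, and let $\alpha$ be the character $t$. The centralizer $Z$ consists of the matrices $\operatorname{diag}(y,\bar y/y,1/\bar y)$; those with eigenvalues in the ground field lie in $S$, so $S$ is maximal split. Solving $\xi^*J+J\xi=0$ one finds $\mathfrak{g}_\alpha=\{xE_{12}-\bar xE_{23}\}$ with $x\in\mathbb{F}[i]$ and $\mathfrak{g}_{2\alpha}=\{isE_{13}\}$ with $s\in\mathbb{F}$. So $\Sigma=\{\pm\alpha,\pm2\alpha\}$, and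
\[
u=\exp(xE_{12}-\bar xE_{23}+isE_{13})=\begin{pmatrix}1&x&\zeta\\0&1&-\bar x\\0&0&1\end{pmatrix},\qquad\zeta=is-\tfrac12|x|^2.
\]
Conjugating by $a_\nu^{-1}$ multiplies $x$ by $t^{-1}$ and $\zeta$ by $t^{-2}$, where $v(t)=-\alpha(\nu)$. So $u$ fixes $\nu$ if and only if $\alpha(\nu)\ge-v(x)$ and $2\alpha(\nu)\ge-v(\zeta)$. Now $v(\zeta)=\min(v(s),2v(x))$, so for $u\ne1$
\[
\operatorname{Fix}(u)=H^+_{\alpha,\ell},\qquad\ell=-\tfrac12v(\zeta)=\max\bigl(-v(x),-\tfrac12v(s)\bigr).
\]
The two components of $\log u$ define one half-apartment together. Suppose $\ell=0$, so that $\zeta$ is a unit, $x$ is integral and $\bar u\ne1$. Using $\zeta+\bar\zeta=-|x|^2$ one multiplies out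
\[
u=u'nu''=\begin{pmatrix}1&0&0\\-\bar x/\zeta&1&0\\1/\zeta&x/\bar\zeta&1\end{pmatrix}\begin{pmatrix}0&0&\zeta\\0&-\bar\zeta/\zeta&0\\1/\bar\zeta&0&0\end{pmatrix}\begin{pmatrix}1&0&0\\-\bar x/\bar\zeta&1&0\\1/\zeta&x/\zeta&1\end{pmatrix}.
\]
The lower unipotent elements of $G$ are the matrices with rows $(1,0,0)$, $(p,1,0)$, $(w,-\bar p,1)$ and $w+\bar w=-|p|^2$; both $u'$ and $u''$ are of this form, because $1/\zeta+1/\bar\zeta=-|x|^2/|\zeta|^2$. All three factors are integral. Hence $u'$ and $u''$ fix $H^-=H^-_{\alpha,0}$, and $n$, which fixes $o$ and inverts $A_\mathbb{F}$, acts on $\mathbb{A}$ as $-1$. With $H^+=H^+_{\alpha,0}$ we get $uf_0(H^-)=u'nf_0(H^-)=u'f_0(H^+)$, so $u'f_0(\mathbb{A})=f_0(H^-)\cup uf_0(H^-)$ is the third apartment that (EC) asks for (Figure~\ref{fig:tripod}).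
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) -- (2.6,0) node[right] {$f_0(H^+)=uf_0(H^+)$};
\draw[thick] (0,0) -- (-2,1) node[left] {$uf_0(H^-)=u'f_0(H^+)$};
\draw[thick] (0,0) -- (-2,-1) node[left] {$f_0(H^-)=u'f_0(H^-)$};
\fill (0,0) circle (2pt) node[above right] {$f_0(M)$};
\end{tikzpicture}
\caption{The exchange condition in rank one. Three half-apartments share the wall $f_0(M)$, where $M=H^+\cap H^-$. The apartments $f_0(\mathbb{A})$ and $uf_0(\mathbb{A})$ share the right-hand branch; the two left-hand branches form the third apartment $u'f_0(\mathbb{A})$.}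
\label{fig:tripod}
\end{figure}

The denominator $\zeta$ mixes the two components of $\log u$, and in a general group no such formula is at hand. But only the existence of a factorization with integral factors was used, and this has a conceptual reason: $\bar\zeta\bmod\mathfrak{m}$ is nonzero exactly when $\bar u\neq 1$, a nontrivial upper unipotent element over $\kappa$ lies in the open Bruhat cell of the opposite parabolic subgroup, and the parametrization of an open cell lifts to $\mathcal{O}$. The next section sets this up.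

\section{The structure of $G$ over $\mathbb{K}$, $\mathbb{F}$ and $\kappa$}\label{sec:structure}

\subsection{The torus $S$ stays maximal split}
The Bruhat decomposition over a field $\mathbb{L}$ refers to a maximal $\mathbb{L}$-split torus, while $S$ is only assumed maximal $\mathbb{K}$-split. We show that $S$ is maximal split over every real closed $\mathbb{L}\supseteq\mathbb{K}$, by working over $\mathbb{R}$ and transferring.

By \emph{transfer} we mean the Tarski principle: a first-order statement in the language of ordered fields with parameters in $\mathbb{K}$ holds in one real closed field containing $\mathbb{K}$ if and only if it holds in all of them. The sets $G_\mathbb{L}$, $K_\mathbb{L}$, $A_\mathbb{L}$, $A^+_\mathbb{L}$ are defined by the same formulas over $\mathbb{K}$ for all $\mathbb{L}$. In particular the Cartan decomposition holds over every $\mathbb{L}$. Choosing a basis of $X$ identifies $A_\mathbb{L}$ with $(\mathbb{L}_{>0})^r\subset(\mathbb{L}^\times)^r=S(\mathbb{L})$, so $A_\mathbb{L}$ is Zariski dense in $S$. An element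 of $S(\mathbb{R})$ commutes with its transpose, which lies in $S(\mathbb{R})$, and has real eigenvalues; a normal matrix with real spectrum is symmetric. By transfer, $A_\mathbb{L}$ consists of symmetric matrices.

Since $G^T=G$, we have $\mathfrak{g}_\mathbb{R}=\operatorname{Lie}G(\mathbb{R})=\mathfrak{k}\oplus\mathfrak{p}$ with $\mathfrak{k}$ the skew-symmetric and $\mathfrak{p}$ the symmetric elements. For the inner product $\operatorname{tr}(\xi\zeta^T)$ the adjoint of $\operatorname{ad}\xi$ is $\operatorname{ad}\xi^T$, so the Killing form of $\xi$ and $\xi^T$ is positive for $\xi\ne0$, and $\xi\mapsto-\xi^T$ is a Cartan involution. Let $K=K_\mathbb{R}$ and $\mathfrak{a}=\operatorname{Lie}S(\mathbb{R})\subseteq\mathfrak{p}$, so $A_\mathbb{R}=\exp\mathfrak{a}$.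

\begin{lemma}\label{lem:maxab}
The subspace $\mathfrak{a}$ is maximal abelian in $\mathfrak{p}$.
\end{lemma}

\begin{proof}
First, $\mathfrak{p}=\operatorname{Ad}(K)\mathfrak{a}$: if $\xi\in\mathfrak{p}$ and $\exp\xi=kak'$, then $\exp2\xi=\exp\xi\,(\exp\xi)^T=ka^2k^{-1}$, and $\exp$ is injective on symmetric matrices, so $\xi=\operatorname{Ad}(k)\log a$. Thus the smooth map $K/Z_K(\mathfrak{a})\times\mathfrak{a}\to\mathfrak{p}$, $(k,\zeta)\mapsto\operatorname{Ad}(k)\zeta$, is surjective, and Sard's theorem gives $\dim\mathfrak{p}\le\dim\mathfrak{k}-\dim Z_\mathfrak{k}(\mathfrak{a})+\dim\mathfrak{a}$.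

Let $\mathfrak{a}'\supseteq\mathfrak{a}$ be maximal abelian in $\mathfrak{p}$. The operators $\operatorname{ad}\mathfrak{a}'$ are symmetric and commute, so $\mathfrak{g}_\mathbb{R}$ is the sum of their joint eigenspaces $\mathfrak{g}'_\beta$, and transposition maps $\mathfrak{g}'_\beta$ to $\mathfrak{g}'_{-\beta}$. By maximality $\mathfrak{g}'_0=Z_\mathfrak{k}(\mathfrak{a}')\oplus\mathfrak{a}'$. If $\mathfrak{n}'$ is the sum of the $\mathfrak{g}'_\beta$ over one $\beta$ from each pair $\pm\beta\ne0$, then $\xi\mapsto\xi-\xi^T$ and $\xi\mapsto\xi+\xi^T$ induce isomorphisms of $\mathfrak{n}'$ onto $\mathfrak{k}/Z_\mathfrak{k}(\mathfrak{a}')$ and $\mathfrak{p}/\mathfrak{a}'$. Hence $\dim\mathfrak{p}=\dim\mathfrak{k}-\dim Z_\mathfrak{k}(\mathfrak{a}')+\dim\mathfrak{a}'$. Since $Z_\mathfrak{k}(\mathfrak{a}')\subseteq Z_\mathfrak{k}(\mathfrak{a})$, comparing with the inequality gives $\dim\mathfrak{a}\ge\dim\mathfrak{a}'$.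
\end{proof}

\begin{proposition}\label{prop:real}
Let $\mathbb{L}\supseteq\mathbb{K}$ be real closed.
\begin{enumerate}
\item[(a)] For each $w\in W$ there is $n_w\in K_\mathbb{K}\subseteq G_\mathcal{O}$ normalizing $S$ with $(n_wsn_w^{-1})^\theta=s^{w^{-1}\theta}$ for $s\in S$, $\theta\in X$. It satisfies $n_wf_0(\lambda)=f_0(w\lambda)$, $\operatorname{Ad}(n_w)\mathfrak{g}_\alpha=\mathfrak{g}_{w\alpha}$, and $n_we(t)n_w^{-1}=(we)(t)$ for $e\in X^\vee$.
\item[(b)] $Z_{G_\mathbb{L}}(A_\mathbb{L})=Z_{K_\mathbb{L}}(A_\mathbb{L})\,A_\mathbb{L}$.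
\item[(c)] $S$ is a maximal $\mathbb{L}$-split torus of $G$, hence of every $\mathbb{L}$-subgroup of $G$ containing $S$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:maxab}, $\Sigma$ is the restricted root system of $(\mathfrak{g}_\mathbb{R},\mathfrak{a})$, and every $w\in W$ is induced by an element of $N_K(\mathfrak{a})$ \cite[Thm.~6.57]{Knapp}. The existence of $k\in K_\mathbb{L}$ with $kA_\mathbb{L}k^{-1}=A_\mathbb{L}$ and $(kak^{-1})^\theta=a^{w^{-1}\theta}$ for all $a\in A_\mathbb{L}$ and $\theta$ in a basis of $X$ is a first-order statement, so such a $k=n_w$ exists over $\mathbb{K}$, and the identity extends to $S$ by density. Then $\psi(n_wan_w^{-1})=w\psi(a)$ and $n_w.o=o$ give $n_wa.o=(n_wan_w^{-1}).o=f_0(w\psi(a))$. The other two formulas follow by applying the identity to the action of $S$ on $\operatorname{Ad}(n_w)\mathfrak{g}_\alpha$ and to $s=e(t)$.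

(b) By transfer we may take $\mathbb{L}=\mathbb{R}$. Let $z$ centralize $A_\mathbb{R}$. Writing $z=k_1ak_2=(k_1k_2)(k_2^{-1}ak_2)$ gives $z=k\exp\xi$ with $k\in K$, $\xi\in\mathfrak{p}$. Since $A_\mathbb{R}$ consists of symmetric matrices, $z^T$ centralizes $A_\mathbb{R}$; so does $z^Tz=\exp2\xi$, and so does $\xi$, which is a polynomial in $\exp2\xi$. By Lemma~\ref{lem:maxab}, $\xi\in\mathfrak{a}$, and then $k$ centralizes $A_\mathbb{R}$.

(c) Let $S'\supseteq S$ be an $\mathbb{L}$-split torus and $A'$ the semialgebraic identity component of $S'(\mathbb{L})$. Then $A_\mathbb{L}\subseteq A'\subseteq Z_{G_\mathbb{L}}(A_\mathbb{L})$. By (b), each $t\in A'$ is $t=ma$ with $m$ orthogonal and $a\in A_\mathbb{L}$. Then $m=ta^{-1}\in A'$ is diagonalizable over $\mathbb{L}$ with positive eigenvalues, and eigenvalues in $\mathbb{L}$ of an orthogonal matrix are $\pm1$; so $m=1$. Thus $A'=A_\mathbb{L}$, and taking Zariski closures gives $S'=S$.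
\end{proof}

\subsection{Subgroups attached to a cocharacter}
Let $H\le G$ be a connected $\mathbb{K}$-subgroup containing $S$ and let $e\in X^\vee$. Put $P_H(e)=\{h\in H:\lim_{s\to0}e(s)he(s)^{-1}\text{ exists}\}$, let $Z_H(e)$ be the centralizer of $e(\mathbb{G}_m)$, and let $U_H^\pm(e)$ be the set of $h\in H$ with $\lim_{s\to0}e(s)^{\pm1}he(s)^{\mp1}=1$. We use the following facts \cite[Prop.~2.1.8]{CGP}. These are connected $\mathbb{K}$-subgroups, $U^\pm_H(e)$ is unipotent, and $P_H(e)=Z_H(e)\ltimes U^+_H(e)$. Their Lie algebras are the sums of the weight spaces of $S$ in $\operatorname{Lie}H$ on whose weights $e$ is respectively $\ge0$, $=0$, and $>0$ or $<0$. Multiplication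
\begin{equation}\label{eq:cell}
U_H^-(e)\times Z_H(e)\times U_H^+(e)\longrightarrow H
\end{equation}
is an open immersion of $\mathbb{K}$-varieties; call its image $\Omega_H(e)$. For $H=G$ we write $P_e$, $L_e$, $U_e^\pm$, and we put $\Sigma_e=\{\alpha\in\Sigma:\langle\alpha,e\rangle=0\}$, so that $\operatorname{Lie}L_e=\mathfrak{z}\oplus\bigoplus_{\alpha\in\Sigma_e}\mathfrak{g}_\alpha$. The group $L_e$ is reductive, being the centralizer of a torus. If $\Sigma_e=\emptyset$ we call $e$ \emph{regular}; then $L_e=Z$, since $Z\subseteq L_e$ has the same Lie algebra and $L_e$ is connected. The blocks of $e(s)he(s)^{-1}$ are $s^{\langle\chi-\eta,e\rangle}h_{\chi\eta}$, so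
\begin{equation}\label{eq:parabolic}
P_e=\{h\in G:h_{\chi\eta}=0\text{ whenever }\langle\chi-\eta,e\rangle<0\}.
\end{equation}

On nilpotent and unipotent $n\times n$ matrices, $\exp$ and $\log$ are mutually inverse polynomial maps with coefficients in $\mathbb{Q}\subseteq\mathcal{O}$. For $U'=U_H^\pm(e)$ they identify $U'(\mathbb{L})$ with $\operatorname{Lie}U'\otimes\mathbb{L}$, preserve integrality and commute with reduction. Two consequences: $U'(\mathbb{F})$ is semialgebraically connected, so $U'(\mathbb{F})\subseteq G_\mathbb{F}$; and every element of $U'(\kappa)$ \emph{lifts} to $U'(\mathbb{F})\cap G_\mathcal{O}$, by lifting the coordinates of its logarithm in a $\mathbb{K}$-basis of $\operatorname{Lie}U'$.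

\begin{lemma}[Lifting from the open cell]\label{lem:lift}
Let $g\in H(\mathbb{F})\cap G_\mathcal{O}$ with $\bar g\in\Omega_H(e)(\kappa)$. Then $g=u^-lu^+$ with $u^\pm\in U^\pm_H(e)(\mathbb{F})$ and $l\in Z_H(e)(\mathbb{F})$, and all three factors lie in $G_\mathcal{O}$.
\end{lemma}

\begin{proof}
Cover $\Omega_H(e)$ by finitely many principal open sets $\{\varphi\ne0\}$ with $\varphi\in\mathbb{K}[H]$, and choose one that contains $\bar g$. Elements of $\mathbb{K}[H]$ are polynomials over $\mathbb{K}$ in the matrix entries, so they take values in $\mathcal{O}$ at $g$, and $\varphi(g)$ is a unit because its residue is $\varphi(\bar g)\ne0$. In particular $g\in\Omega_H(e)(\mathbb{F})$. On $\{\varphi\ne0\}$ the matrix entries of the three components of the inverse of \eqref{eq:cell} lie in $\mathbb{K}[H][1/\varphi]$, so they are integral at $g$. Finally $u^\pm\in G_\mathbb{F}$, hence $l\in G_\mathbb{F}$.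
\end{proof}

\subsection{The Bruhat decomposition}
Let $H$ be a connected reductive group over a field $\mathbb{L}$, $S$ a maximal $\mathbb{L}$-split torus, and $e$ a cocharacter of $S$ on which no root of $S$ in $H$ vanishes. Then $P_H(e)$ is a minimal parabolic $\mathbb{L}$-subgroup, $N_H(S)/Z_H(S)$ is the Weyl group of the root system of $S$ in $H$, and $H(\mathbb{L})$ is the union of the double cosets $P_H(e)(\mathbb{L})\,n\,P_H(e)(\mathbb{L})$, where $n$ runs over representatives in $N_H(S)(\mathbb{L})$ of the Weyl group \cite[Thm.~21.15]{Borel}.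

Fix $e_+\in X^\vee$ with $\langle\alpha,e_+\rangle>0$ for all $\alpha\in\Sigma^+$, and put $U=U^+_{e_+}$, $U^-=U^-_{e_+}$, $P=P_{e_+}=ZU=UZ$. By Proposition~\ref{prop:real}(c) the theorem applies to $G$ over $\mathbb{L}\in\{\mathbb{F},\kappa\}$, with the representatives $n_w$. Since $n_w$ normalizes $Z$,
\begin{equation}\label{eq:bruhat}
G(\mathbb{L})=\bigcup_{w\in W}P(\mathbb{L})\,n_w\,U(\mathbb{L})=\bigcup_{w\in W}U(\mathbb{L})\,n_w\,Z(\mathbb{L})\,U(\mathbb{L}).
\end{equation}

\section{Linear algebra in the model apartment}\label{sec:linear}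

The apartment $\mathbb{A}$ is a $\mathbb{Q}$-vector space, possibly of infinite dimension, and the order on $\Lambda$ may be non-Archimedean. Two lemmas replace the usual convex geometry. A subset of a $\mathbb{Q}$-vector space is \emph{$\mathbb{Q}$-convex} if it is closed under convex combinations with rational coefficients.

\begin{lemma}\label{lem:convex}
A nonempty $\mathbb{Q}$-convex subset $\Gamma$ of a $\mathbb{Q}$-vector space that is contained in a finite union of subspaces $V_1,\dots,V_m$ is contained in one of them.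
\end{lemma}

\begin{proof}
Otherwise choose $\gamma_k\in\Gamma\setminus V_k$ and a linear form $\varphi_k$ to $\mathbb{Q}$ that vanishes on $V_k$ but not at $\gamma_k$. For $t\in\mathbb{Q}_{>0}$ the point $\gamma(t)=\sum_jt^j\gamma_j/\sum_jt^j$ lies in $\Gamma$. If $\gamma(t)\in V_k$, then $t$ is a root of the nonzero polynomial $\sum_j\varphi_k(\gamma_j)t^j$. So for all but finitely many $t$ the point $\gamma(t)$ lies in no $V_k$, a contradiction.
\end{proof}

Let $E\subseteq X^\vee_\mathbb{Q}$ be a subspace. Call $e\in E\cap X^\vee$ \emph{generic in $E$} if every root that vanishes at $e$ vanishes on $E$. Generic elements exist: by Lemma~\ref{lem:convex}, $E$ is not the union of the proper subspaces $\ker\alpha|_E$ with $\alpha|_E\ne0$, and a point outside them has a positive multiple in $X^\vee$.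

Group theory supplies subgroups for cocharacters $e\in X^\vee$, not for points $\lambda\in\mathbb{A}$. The next lemma says that, as far as finitely many signs are concerned, every point looks like a cocharacter. Recall Gordan's theorem, valid over $\mathbb{Q}$: for finitely many vectors in a finite-dimensional $\mathbb{Q}$-vector space, either some linear form is positive on all of them, or some combination of them with coefficients in $\mathbb{Q}_{\ge0}$, not all zero, vanishes.

\begin{lemma}[Rational directions]\label{lem:rational}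
Let $T_0,T_1\subset X_\mathbb{Q}$ be finite, and let $\lambda\in\mathbb{A}$ satisfy $\theta(\lambda)=0$ for $\theta\in T_0$ and $\theta(\lambda)>0$ for $\theta\in T_1$. Then there is $b\in X^\vee$ with $\langle\theta,b\rangle=0$ for $\theta\in T_0$ and $\langle\theta,b\rangle>0$ for $\theta\in T_1$. In particular, for every $\lambda\in\mathbb{A}$ there is $b\in X^\vee$ such that $\langle\theta,b\rangle$ and $\theta(\lambda)$ have the same sign for all $\theta\in\Theta$.
\end{lemma}

\begin{proof}
Apply Gordan's theorem to the images of $T_1$ in $X_\mathbb{Q}/\operatorname{span}T_0$. In the second case $\sum_{\theta\in T_1}p_\theta\theta\in\operatorname{span}T_0$ with $p_\theta\ge0$ not all zero, and evaluation at $\lambda$ gives $0<\sum p_\theta\theta(\lambda)=0$. So the first case holds; clear denominators. For the last claim let $T_0$, $T_1$ consist of the $\theta\in\Theta$ that are zero, respectively positive, at $\lambda$, and use $\Theta=-\Theta$.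
\end{proof}

\section{The distance through representations}\label{sec:norms}

The definition of $D$ requires a Cartan decomposition, which is hard to control for a product such as $a_\lambda^{-1}qa_\mu$. For $a\in A^+_\mathbb{F}$, however, the largest entry of $a$ in a representation with a highest weight $\eta$ is $a^\eta$, and the valuation of a matrix does not change under multiplication by $G_\mathcal{O}$. So we look for $r$ representations over $\mathbb{K}$ whose highest weights form a basis of $X_\mathbb{Q}$ in which $\delta$ has positive coordinates.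

For $1\le j\le r$ let $\mathfrak{n}_j$ be the sum of the $\mathfrak{g}_\alpha$ over the roots $\alpha$ with positive $\alpha_j$-coefficient, let $d_j=\dim\mathfrak{n}_j$, let $\phi_j$ span the line $\bigwedge^{d_j}\mathfrak{n}_j$ over $\mathbb{K}$, and let $V_j\subseteq\bigwedge^{d_j}\mathfrak{g}$ be the span of $G\phi_j$. This is a rational representation $\pi_j$ of $G$ over $\mathbb{K}$, and $\phi_j$ has weight $\eta_j=\sum_{\mathfrak{g}_\alpha\subseteq\mathfrak{n}_j}(\dim\mathfrak{g}_\alpha)\alpha$.

\begin{lemma}\label{lem:weights}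
\begin{enumerate}
\item[(a)] The set of weights of $V_j$ is $W$-invariant and contains $\eta_j$, and each weight has the form $\eta_j-\sum_ic_i\alpha_i$ with $c_i\ge0$.
\item[(b)] $\eta_j$ is a positive rational multiple of $\varpi_j$, and $\delta=\sum_jq_j\eta_j$ with $q_j\in\mathbb{Q}_{>0}$.
\item[(c)] Every $\mu\in\mathbb{A}$ has a $W$-conjugate in $C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $\pi_j(n_w)$ permute the weight spaces. The space $\mathfrak{n}_j$ is stable under $Z$, which preserves each $\mathfrak{g}_\alpha$, and under $U=\exp\operatorname{Lie}U$, since adding a positive root does not lower the $\alpha_j$-coefficient. So $ZU$ preserves the line through $\phi_j$. As $U^-ZU$ is dense in $G$, the space $V_j$ is spanned by $U^-\phi_j$, and the weight components of $\exp(\xi)\phi_j$, $\xi\in\operatorname{Lie}U^-$, have weights $\eta_j$ minus a sum of positive roots.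

(b) Write $s_i=s_{\alpha_i}$. For $i\ne j$ the reflection $s_i$ does not change $\alpha_j$-coefficients and preserves $\dim\mathfrak{g}_\alpha$, so $s_i\eta_j=\eta_j$ and $\langle\eta_j,\alpha_i^\vee\rangle=0$. For a $W$-invariant inner product this says $(\eta_j,\alpha_i)=0$, so $0<(\eta_j,\eta_j)=c\,(\eta_j,\alpha_j)$ with $c>0$ the $\alpha_j$-coefficient of $\eta_j$. Hence $\langle\eta_j,\alpha_j^\vee\rangle>0$. A positive root other than $\alpha_i,2\alpha_i$ has a positive coefficient at some $\alpha_j\ne\alpha_i$, so $s_i$ permutes $\Sigma^+\setminus\{\alpha_i,2\alpha_i\}$. Therefore $\delta-s_i\delta$ equals $2\alpha_i$ if $2\alpha_i\notin\Sigma$ and $6\alpha_i$ otherwise, so $\langle\delta,\alpha_i^\vee\rangle\in\{2,6\}$ and $\delta=\sum_j\langle\delta,\alpha_j^\vee\rangle\varpi_j$ has positive coefficients.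

(c) Choose $w$ with $\delta(w\mu)$ maximal. If $\alpha_i(w\mu)<0$ for some $i$, then $\delta(s_iw\mu)=\delta(w\mu)-\langle\delta,\alpha_i^\vee\rangle\alpha_i(w\mu)$ is larger. So $w\mu\in C$.
\end{proof}

For $g\in G_\mathbb{F}$ let $N_j(g)=-v(\pi_j(g))$, the matrix being taken in a $\mathbb{K}$-basis of weight vectors of $V_j$.

\begin{proposition}\label{prop:norms}
\begin{enumerate}
\item[(a)] $N_j(pgq)=N_j(g)$ for $p,q\in G_\mathcal{O}$.
\item[(b)] For $a\in A_\mathbb{F}$, $N_j(a)=\max_\chi\chi(\psi(a))$ over the weights $\chi$ of $V_j$, and $N_j(a)=\eta_j(\mu)$ if $\mu\in C\cap W\psi(a)$.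
\item[(c)] $N_j(g^{-1}h)=\eta_j(D(g.o,h.o))$ and $d(g.o,h.o)=\sum_jq_jN_j(g^{-1}h)$. The map $D$ is well defined on $\mathcal{B}\times\mathcal{B}$ and $G_\mathbb{F}$-invariant.
\item[(d)] If $a,a'\in A_\mathbb{F}$ and $a\in G_\mathcal{O}a'G_\mathcal{O}$, then $\psi(a)\in W\psi(a')$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The entries of $\pi_j$ are polynomials over $\mathbb{K}$ in the matrix entries, so $\pi_j(p)$ and $\pi_j(p)^{-1}=\pi_j(p^{-1})$ are integral for $p\in G_\mathcal{O}$. (b) The matrix $\pi_j(a)$ is diagonal with entries $a^\chi$. By Lemma~\ref{lem:weights}(a) the maximum is the same for $\psi(a)$ and for $\mu$, and for $\mu\in C$ it is attained at $\eta_j$. (c) If $g^{-1}h=kak'$, then $N_j(g^{-1}h)=N_j(a)=\eta_j(\psi(a))$ by (a) and (b), and $d=\delta\circ D$. Changing $g.o$ and $h.o$ within their classes in $\mathcal{B}$ multiplies $g$ and $h$ on the right by elements of $G_\mathcal{O}$ (Lemma~\ref{lem:crit}), which does not change the $N_j(g^{-1}h)$; these determine $D$ because the $\eta_j$ form a basis of $X_\mathbb{Q}$.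 Invariance holds since $D$ depends only on $g^{-1}h$. (d) Choose conjugates $\mu,\mu'\in C$ of $\psi(a),\psi(a')$. Then $\eta_j(\mu)=N_j(a)=N_j(a')=\eta_j(\mu')$ for all $j$, so $\mu=\mu'$.
\end{proof}

\section{Fixed point sets}\label{sec:fix}

By \eqref{eq:crit}, $\operatorname{Fix}(g)$ is cut out by inequalities $\theta\ge c$ with $\theta\in\Theta$. For $\operatorname{SL}_n$ the nonzero elements of $\Theta$ are roots and this is the shape required in (A2). In general they are not even multiples of roots: for the image of $\operatorname{SL}_2\times\operatorname{SL}_2$ in $\operatorname{SL}_4$ under $(g,h)\mapsto g\otimes h$ the weights are $\pm\chi_1\pm\chi_2$, the roots are $\pm2\chi_1,\pm2\chi_2$, and $2\chi_1+2\chi_2\in\Theta$. To see roots we factor $g$ into two unipotent elements, whose logarithms decompose along roots, and an element of a Levi subgroup, which fixes a whole flat.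

\begin{lemma}[Unipotent elements]\label{lem:unip}
Let $e\in X^\vee$ and $u=\exp(\sum_\alpha\xi_\alpha)\in U_e^\pm(\mathbb{F})$ with $\xi_\alpha\in\mathfrak{g}_\alpha\otimes\mathbb{F}$.
\begin{enumerate}
\item[(a)] $\operatorname{Fix}(u)=\{\nu:\alpha(\nu)\ge-v(\xi_\alpha)\text{ for all }\alpha\text{ with }\xi_\alpha\ne0\}$.
\item[(b)] If $uf_0(\lambda)=f_0(\mu)$, then $\lambda=\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $u$ fixes $\nu$ if and only if $a_\nu^{-1}ua_\nu=\exp(\sum a_\nu^{-\alpha}\xi_\alpha)$ is integral, that is, if and only if $\sum a_\nu^{-\alpha}\xi_\alpha$ is integral. Different $\xi_\alpha$ occupy different blocks, so this means that each term is integral: $\alpha(\nu)+v(\xi_\alpha)\ge0$.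

(b) The matrix $u-1$ has entries only in blocks with $\pm\langle\chi-\eta,e\rangle>0$, so the diagonal blocks of $u$ are identity matrices, and \eqref{eq:crit} gives $\chi(\mu)-\chi(\lambda)\ge0$ for all $\chi\in\Xi$. These numbers, counted with multiplicity, add up to $0$; so all vanish, and $\lambda=\mu$ since $\Xi$ spans $X_\mathbb{Q}$.
\end{proof}

This is the point where non-reduced root systems cost nothing: part (a) treats $\alpha$ and $2\alpha$ as two unrelated coordinates of $\log u$, and the group law of $U^\pm_e$ is never used.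

For $e\in X^\vee$ let $E_e=\{b\in X^\vee_\mathbb{Q}:\langle\alpha,b\rangle=0\text{ for }\alpha\in\Sigma_e\}$ and $\mathbb{A}_e=\{\nu\in\mathbb{A}:\alpha(\nu)=0\text{ for }\alpha\in\Sigma_e\}$. Points of $\mathbb{A}_e$ are the $\mathbb{Q}$-linear maps $X_\mathbb{Q}/\operatorname{span}\Sigma_e\to\Lambda$, so $\mathbb{A}_e=E_e\otimes\Lambda$.

\begin{lemma}[Levi elements]\label{lem:levi}
If $l\in L_e(\mathbb{F})\cap G_\mathbb{F}$ fixes $\lambda$, then it fixes $\lambda+\mathbb{A}_e$ pointwise. In particular, an element of $Z(\mathbb{F})\cap G_\mathbb{F}$ that fixes one point of $\mathbb{A}$, for instance an element of $Z(\mathbb{F})\cap G_\mathcal{O}$, fixes $\mathbb{A}$ pointwise.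
\end{lemma}

\begin{proof}
Let $b_1,\dots,b_m\in X^\vee$ be a basis of $E_e$ and $\nu=\sum\ell_kb_k\in\mathbb{A}_e$. Choose $t_k>0$ with $v(t_k)=-\ell_k$ and put $a=\prod b_k(t_k)\in A_\mathbb{F}$, so $\psi(a)=\nu$. The torus $b_k(\mathbb{G}_m)$ acts trivially on $\operatorname{Lie}L_e$, so its centralizer in $L_e$ has the full Lie algebra and equals the connected group $L_e$. Thus $a$ commutes with $l$, and $lf_0(\lambda+\nu)=laf_0(\lambda)=alf_0(\lambda)=f_0(\lambda+\nu)$. For regular $e$ we have $L_e=Z$ and $\mathbb{A}_e=\mathbb{A}$.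
\end{proof}

An element that fixes $0$ has a reduction; if it also fixes a second point, the reduction is confined to a parabolic subgroup, which lies in the open cell.

\begin{lemma}[Factorization]\label{lem:factor}
Let $h\in G_\mathbb{F}$ fix $0$ and $\lambda$, and let $e\in X^\vee$ be such that $\langle\theta,e\rangle$ and $\theta(\lambda)$ have the same sign for all $\theta\in\Theta$. Then $\bar h\in P_e(\kappa)$, and $h=u^-lu^+$ with $u^\pm\in U_e^\pm(\mathbb{F})$, $l\in L_e(\mathbb{F})$, all in $G_\mathcal{O}$.
\end{lemma}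

\begin{proof}
By \eqref{eq:crit}, $h\in G_\mathcal{O}$ and $v(h_{\chi\eta})\ge-(\chi-\eta)(\lambda)$. So $\bar h_{\chi\eta}=0$ whenever $\langle\chi-\eta,e\rangle<0$, and \eqref{eq:parabolic} gives $\bar h\in P_e(\kappa)=L_e(\kappa)U^+_e(\kappa)\subseteq\Omega_G(e)(\kappa)$. Apply Lemma~\ref{lem:lift}.
\end{proof}

For nonempty $Y\subseteq\mathbb{A}$ let $X_Y$ be the subspace of all $\theta\in X_\mathbb{Q}$ that are constant on $Y$, and let $E_Y\subseteq X^\vee_\mathbb{Q}$ be its annihilator, the space of rational directions along $Y$.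

\begin{proposition}[Fixed point sets]\label{prop:fix}
Let $g\in G_\mathbb{F}$ with $Y=\operatorname{Fix}(g)\ne\emptyset$, and let $e\in E_Y\cap X^\vee$.
\begin{enumerate}
\item[(a)] There is a unique factorization $g=u^-lu^+$ with $u^\pm\in U^\pm_e(\mathbb{F})$ and $l\in L_e(\mathbb{F})$. The factors lie in $G_\mathbb{F}$ and fix $Y$ pointwise.
\item[(b)] If $e$ is generic in $E_Y$ and $\lambda_0\in Y$, then $Y=\operatorname{Fix}(u^-)\cap\operatorname{Fix}(u^+)\cap(\lambda_0+\mathbb{A}_e)$.
\end{enumerate}
In particular $Y$ is a finite intersection of closed half-apartments.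
\end{proposition}

\begin{proof}
(a) Uniqueness is the injectivity of \eqref{eq:cell}. By \eqref{eq:crit}, $Y=\{\lambda:\theta_i(\lambda)\ge c_i,\ i\in I\}$ with $I$ finite, $\theta_i\in\Theta$, $c_i\in\Lambda$. Let $I_=$ be the set of $i$ with $\theta_i=c_i$ on all of $Y$, so $\theta_i\in X_Y$ for $i\in I_=$, and let $Y^\circ$ be the set of $\lambda\in Y$ with $\theta_i(\lambda)>c_i$ for all $i\notin I_=$. The set $Y^\circ$ is nonempty: if $I\ne I_=$, choose for each $i\notin I_=$ a point of $Y$ where $\theta_i>c_i$ and take the average; if $I=I_=$, then $Y^\circ=Y$.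

Let $\lambda\in Y^\circ$. For small $\varepsilon$ we have $\lambda+\varepsilon e\in Y$, because $\langle\theta_i,e\rangle=0$ for $i\in I_=$ and the other inequalities are strict at $\lambda$. So $a_\lambda^{-1}ga_\lambda$ fixes $0$ and $\varepsilon e$, and Lemma~\ref{lem:factor} factors it with factors in $G_\mathcal{O}$. Conjugation by $a_\lambda\in S(\mathbb{F})$ preserves $U_e^\pm$ and $L_e$, so $g=u^-lu^+$ with factors in $G_\mathbb{F}$ that fix $\lambda$. By uniqueness the factors do not depend on $\lambda$, and $u^\pm$ fix $Y^\circ$ pointwise.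

Now let $\lambda\in Y$ be arbitrary, fix $\lambda_1\in Y^\circ$, and let $I_\lambda=\{i\notin I_=:\theta_i(\lambda)=c_i\}$. Then $\theta_i(\lambda_1-\lambda)$ is zero for $i\in I_=$ and positive for $i\in I_\lambda$. Lemma~\ref{lem:rational} gives $b\in X^\vee$ with $\langle\theta_i,b\rangle=0$ for $i\in I_=$ and $>0$ for $i\in I_\lambda$. Then $\lambda+\varepsilon b\in Y^\circ$ for small $\varepsilon$. Let $\alpha\ge c$ be one of the inequalities defining $\operatorname{Fix}(u^\pm)$ in Lemma~\ref{lem:unip}(a). If $\alpha(\lambda)<c$, then $\alpha(\lambda+\varepsilon b)=\alpha(\lambda)+\varepsilon\langle\alpha,b\rangle<c$ for small $\varepsilon$, although $u^\pm$ fixes $\lambda+\varepsilon b$. So $u^\pm$ fix $Y$ pointwise, and so does $l=(u^-)^{-1}g(u^+)^{-1}$.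

(b) A root $\alpha\in\Sigma_e$ vanishes on $E_Y$ by genericity, so it lies in $X_Y$ and is constant on $Y$; hence $Y\subseteq\lambda_0+\mathbb{A}_e$, and with (a) we get one inclusion. Conversely $l$ fixes $\lambda_0+\mathbb{A}_e$ by Lemma~\ref{lem:levi}, so $g$ fixes every point of the right-hand side. The last claim follows from Lemma~\ref{lem:unip}(a) and $\lambda_0+\mathbb{A}_e=\bigcap_{\alpha\in\Sigma_e}H^+_{\alpha,\alpha(\lambda_0)}$, which holds as $\Sigma_e=-\Sigma_e$.
\end{proof}

\begin{remark}
One cannot approach $\lambda$ along the points $\lambda+t(\lambda_1-\lambda)$ with $t\in\mathbb{Q}_{>0}$ when $\Lambda$ is non-Archimedean: if $c-\alpha(\lambda)>0$ is smaller than every positive rational multiple of $\alpha(\lambda_1-\lambda)$, all these points satisfy $\alpha\ge c$ and $\lambda$ does not. A rational direction with a step size in $\Lambda$ avoids this.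
\end{remark}

\section{Axioms (A1), (A2) and (A3)}\label{sec:A2}

\begin{proof}[Proof of \textup{(A1)}, \textup{(A3)} and the covering property]
For $f=gf_0$, $w\in W$ and $\lambda\in\mathbb{A}$ we have $f(\lambda+w\nu)=ga_\lambda n_wf_0(\nu)$, which gives (A1). If $x=g.o$, $y=h.o$ and $g^{-1}h=kak'$, then $x=gk.o$ and $y=gka.o$ both lie in $gkf_0(\mathbb{A})$. This is (A3), and it shows that the apartments cover $\mathcal{B}$.
\end{proof}

For (A2) it remains to reduce an intersection of apartments to a fixed point set. Each point of the intersection, compared with a base point, has coordinates in the two charts that differ by some element of $W$; the difficulty is to find one element that works for all points, and convexity provides it. For $g\in G_\mathbb{F}$ put $Y_g=f_0^{-1}(gf_0(\mathbb{A}))$.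

\begin{lemma}\label{lem:onew}
For $g\in G_\mathcal{O}$ there is $w\in W$ with $f_0(\lambda)=gf_0(w\lambda)$ for all $\lambda\in Y_g$, and $Y_g=\operatorname{Fix}(gn_w)$.
\end{lemma}

\begin{proof}
Let $\Gamma=\{(\lambda,\mu)\in\mathbb{A}\times\mathbb{A}:f_0(\lambda)=gf_0(\mu)\}\ni(0,0)$. By \eqref{eq:crit} it is defined by linear inequalities, so it is $\mathbb{Q}$-convex. If $(\lambda,\mu)\in\Gamma$, then $p=a_\lambda^{-1}ga_\mu\in G_\mathcal{O}$ and $a_\lambda=ga_\mu p^{-1}$, so $\mu\in W\lambda$ by Proposition~\ref{prop:norms}(d). Thus $\Gamma$ lies in the union of the graphs of the elements of $W$, which are $\mathbb{Q}$-subspaces, and by Lemma~\ref{lem:convex} it lies in the graph of one $w$. Since $Y_g$ is the projection of $\Gamma$ to the first factor, $f_0(\lambda)=gf_0(w\lambda)=gn_wf_0(\lambda)$ on $Y_g$. Conversely a point fixed by $gn_w$ lies in $Y_g$, as $gn_wf_0(\mathbb{A})=gf_0(\mathbb{A})$.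
\end{proof}

\begin{proof}[Proof of \textup{(A2)}]
Let $f=g_1f_0$, $f'=g_2f_0$ and $Y=f^{-1}(f'(\mathbb{A}))\ne\emptyset$. Choose $\lambda_0,\mu_0$ with $f(\lambda_0)=f'(\mu_0)$. Then $g=a_{\lambda_0}^{-1}g_1^{-1}g_2a_{\mu_0}$ lies in $G_\mathcal{O}$ by \eqref{eq:crit}. Since $f(\lambda_0+\nu)=g_1a_{\lambda_0}f_0(\nu)$ and $f'(\mathbb{A})=g_2a_{\mu_0}f_0(\mathbb{A})$, we have $Y=\lambda_0+Y_g$. By Lemma~\ref{lem:onew} and Proposition~\ref{prop:fix}, $Y_g$ is a finite intersection of closed half-apartments, and so is its translate $Y$. For $\nu\in Y_g$,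
\[
f(\lambda_0+\nu)=g_1a_{\lambda_0}gf_0(w\nu)=g_2a_{\mu_0}f_0(w\nu)=f'(\mu_0+w\nu),
\]
and $\lambda\mapsto\mu_0+w(\lambda-\lambda_0)$ is an element of $W_a$.
\end{proof}

\section{Sectors and retractions}\label{sec:A45}

\begin{proof}[Proof of \textup{(A4)}]
By (A1) the sectors are $gf_0(C)$ and $hf_0(C)$ with $g,h\in G_\mathbb{F}$. By \eqref{eq:bruhat} over $\mathbb{F}$, $g^{-1}h=u_1n_wzu_2$ with $u_1,u_2\in U(\mathbb{F})\subseteq G_\mathbb{F}$ and $z\in Z(\mathbb{F})$; then $z\in G_\mathbb{F}$. By Proposition~\ref{prop:real}(b), $z=ma$ with $a\in A_\mathbb{F}$ and $m\in Z(\mathbb{F})\cap K_\mathbb{F}$, and $m$ fixes $\mathbb{A}$ pointwise by Lemma~\ref{lem:levi}. So $n_wz$ maps $f_0(\mathbb{A})$ onto itself, and $gu_1n_wz=hu_2^{-1}$ gives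
\[
gu_1f_0(\mathbb{A})=hu_2^{-1}f_0(\mathbb{A}).
\]
Choose $s\in\Lambda_{>0}$ with $s\ge-v(\xi_\alpha)$ for all nonzero components $\xi_\alpha$ of $\log u_1$ and $\log u_2$. On the subsector $C'=se_++C\subseteq C$ each $\alpha\in\Sigma^+$ is at least $s\langle\alpha,e_+\rangle\ge s$, so $u_1$ and $u_2$ fix $C'$ pointwise by Lemma~\ref{lem:unip}(a). Hence $gf_0(C')=gu_1f_0(C')$ and $hf_0(C')=hu_2^{-1}f_0(C')$ lie in the apartment displayed above.
\end{proof}

For (A5) we want to fold $\mathcal{B}$ onto $f_0(\mathbb{A})$ by group elements that fix $o$. The full stabilizer $G_\mathcal{O}$ is too large, since it contains the $n_w$, which move points of $f_0(\mathbb{A})$. The right group is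
\[
\mathcal{I}=\{g\in G_\mathcal{O}:\bar g\in P(\kappa)\};
\]
by \eqref{eq:parabolic} and \eqref{eq:crit} each of its elements fixes not only $0$ but also $\varepsilon e_+$ for small $\varepsilon$.

\begin{lemma}\label{lem:iwahori}
\begin{enumerate}
\item[(a)] $\mathcal{B}=\mathcal{I}\cdot f_0(\mathbb{A})$.
\item[(b)] $N_j(a_\lambda^{-1}qa_\mu)\ge N_j(a_\lambda^{-1}a_\mu)$ for all $q\in\mathcal{I}$, $\lambda,\mu\in\mathbb{A}$ and $1\le j\le r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the Cartan decomposition a point of $\mathcal{B}$ is $y=ka.o$ with $k\in K_\mathbb{F}$ and $a\in A^+_\mathbb{F}$. By \eqref{eq:bruhat} over $\kappa$, $\bar k=p_0n_wu_0$ with $p_0\in P(\kappa)$ and $u_0\in U(\kappa)$. Lift $u_0$ to $u\in U(\mathbb{F})\cap G_\mathcal{O}$. Then $i=ku^{-1}n_w^{-1}\in G_\mathcal{O}$ reduces to $p_0$, so $i\in\mathcal{I}$. The components of $\log u$ are integral, so $u$ fixes $C\ni\psi(a)$ by Lemma~\ref{lem:unip}(a). Hence $y=in_wua.o=in_wa.o=if_0(w\psi(a))$.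

(b) Write $\bar q=z_0u_0$ with $z_0\in Z(\kappa)$, $u_0\in U(\kappa)$, and use blocks for the weight decomposition of $V_j$. The matrix $\pi_j(z_0)$ commutes with $\pi_j(S)$, so it is block diagonal with invertible blocks. The matrix $\pi_j(u_0)-1$ maps a weight space of weight $\chi$ to weight spaces on whose weights $e_+$ is strictly larger, so the diagonal blocks of $\pi_j(u_0)$ are identity matrices. Thus each diagonal block of $\pi_j(\bar q)$, which is the reduction of $\pi_j(q)$, is invertible, and $v(\pi_j(q)_{\chi\chi})=0$ for every weight $\chi$ of $V_j$. The $(\chi,\chi)$ block of $\pi_j(a_\lambda^{-1}qa_\mu)$ is $(a_\lambda^{-1}a_\mu)^\chi\pi_j(q)_{\chi\chi}$, so $N_j(a_\lambda^{-1}qa_\mu)\ge\chi(\mu-\lambda)$. Take the maximum over $\chi$ and use Proposition~\ref{prop:norms}(b).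
\end{proof}

\begin{proof}[Proof of \textup{(A5)} and of Theorem~\ref{thm:B}\textup{(2)}]
An apartment $gf_0(\mathbb{A})$ with a point $gf_0(\lambda)$ is the image of $f_0(\mathbb{A})$ and $o$ under $h=ga_\lambda$. Since $d$ and $D$ are $G_\mathbb{F}$-invariant, a retraction $\rho$ for $(f_0(\mathbb{A}),o)$ with the required properties gives the retraction $h\rho h^{-1}$ in general.

Let $y=i_1f_0(\lambda)$ and $z=i_2f_0(\mu)$ with $i_1,i_2\in\mathcal{I}$. Lemma~\ref{lem:iwahori}(b) for $q=i_1^{-1}i_2$ and Proposition~\ref{prop:norms}(c) give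
\begin{equation}\label{eq:contract}
\eta_j(D(f_0(\lambda),f_0(\mu)))\le\eta_j(D(y,z))\ \ (1\le j\le r),\qquad d(f_0(\lambda),f_0(\mu))\le d(y,z),
\end{equation}
the second inequality because $q_j>0$. If $y=z$, it forces $f_0(\lambda)=f_0(\mu)$. So, by Lemma~\ref{lem:iwahori}(a), $\rho(if_0(\lambda))=f_0(\lambda)$ for $i\in\mathcal{I}$ defines a map $\rho\colon\mathcal{B}\to f_0(\mathbb{A})$. It is the identity on $f_0(\mathbb{A})$, and \eqref{eq:contract} says that it does not increase $d$ or $\eta_j\circ D$, where $\eta_j$ is a positive multiple of $\varpi_j$. If $\rho(y)=o$, then $y=i.o=o$ because $\mathcal{I}\subseteq G_\mathcal{O}$.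
\end{proof}

\section{The exchange condition}\label{sec:EC}

We show that two apartments meeting in a half-apartment are, up to the action of $G_\mathbb{F}$, of the form $f_0(\mathbb{A})$ and $uf_0(\mathbb{A})$ with $u$ as in Examples~\ref{ex:sl2} and~\ref{ex:su21}, and then factor $u$ without a formula.

\subsection{Half-apartments and their walls}
Each root $\alpha\colon\mathbb{A}\to\Lambda$ is surjective: if $\langle\alpha,b\rangle=1$, then $\alpha(\ell b)=\ell$.

\begin{lemma}\label{lem:bounded}
If $\alpha,\beta\in\Sigma$ and $\beta$ is bounded below on $H^+_{\alpha,\ell}$, then $\beta\in\mathbb{Q}_{>0}\alpha$.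
\end{lemma}

\begin{proof}
Otherwise there is $b\in X^\vee_\mathbb{Q}$ with $\langle\alpha,b\rangle\ge0$ and $\langle\beta,b\rangle<0$: take $\langle\alpha,b\rangle=0$, $\langle\beta,b\rangle=-1$ if $\beta\notin\mathbb{Q}\alpha$, and $\langle\alpha,b\rangle=1$ if $\beta\in\mathbb{Q}_{<0}\alpha$. For $\lambda\in H^+_{\alpha,\ell}$ and $s\in\Lambda_{\ge0}$ the point $\lambda+sb$ lies in $H^+_{\alpha,\ell}$, and $\beta(\lambda+sb)=\beta(\lambda)+s\langle\beta,b\rangle$ is unbounded below.
\end{proof}

Hence a half-apartment of $\mathbb{A}$ determines its wall: if $H^+_{\alpha,\ell}=H^+_{\beta,m}$, then $\beta=c\alpha$ with $c>0$, and comparing minima gives $m=c\ell$. The boundary of a half-apartment of $\mathcal{B}$ is also well defined. Indeed, if $f(H)=f'(H')$, then $f|_H=(f'\circ w)|_H$ for some $w\in W_a$ by (A2), so $H'=wH$; the map $w$ carries the wall of $H$ to that of $H'$, and the two walls have the same image in $\mathcal{B}$.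

\subsection{The rank-one subgroup}
Let $\alpha\in\Sigma$ be \emph{nondivisible}, that is, $\alpha/2\notin\Sigma$. Then the roots in $\mathbb{Q}\alpha$ are $\pm\alpha$ and possibly $\pm2\alpha$. Put $\mathfrak{g}_{2\alpha}=0$ if $2\alpha\notin\Sigma$. Choose $c$ generic in $\{b:\langle\alpha,b\rangle=0\}$, so that $\Sigma_c=\Sigma\cap\mathbb{Q}\alpha$, and let $L_\alpha=L_c$. Choose $b\in X^\vee$ with $\langle\alpha,b\rangle<0$ and put $U_{\pm\alpha}=U^\mp_{L_\alpha}(b)$, the unipotent groups with Lie algebras $\mathfrak{g}_{\pm\alpha}\oplus\mathfrak{g}_{\pm2\alpha}$. They are normalized by $Z$ and contained in $U_b^\mp$, so Lemma~\ref{lem:unip} applies to their elements. The centralizer of $b$ in $L_\alpha$ is connected with Lie algebra $\mathfrak{z}$ and contains $Z$, so it is $Z$, and \eqref{eq:cell} reads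
\begin{equation}\label{eq:cellalpha}
U_\alpha\times Z\times U_{-\alpha}\longrightarrow L_\alpha .
\end{equation}
Write $U_{\pm\alpha}(\mathcal{O})=U_{\pm\alpha}(\mathbb{F})\cap G_\mathcal{O}$.

\begin{proposition}\label{prop:rankone}
Let $u\in U_\alpha(\mathcal{O})$ with $\bar u\ne1$. Then $u=u'nu''$ with $u',u''\in U_{-\alpha}(\mathcal{O})$ and $n\in G_\mathbb{F}$ such that $nf_0(\nu)=f_0(s_\alpha\nu)$ for all $\nu\in\mathbb{A}$.
\end{proposition}

\begin{proof}
The group $L_\alpha$ is connected reductive, and $S$ is maximal $\kappa$-split in it by Proposition~\ref{prop:real}(c). Its root system is $\Sigma_c$, with Weyl group $\{1,s_\alpha\}$, and $P^-=P_{L_\alpha}(b)=ZU_{-\alpha}=U_{-\alpha}Z$ is a minimal parabolic subgroup. The element $n_0=n_{s_\alpha}$ centralizes $c$, because $s_\alpha c=c$; so $n_0\in L_\alpha$ represents $s_\alpha$, and it interchanges $U_\alpha$ and $U_{-\alpha}$ by Proposition~\ref{prop:real}(a). The Bruhat decomposition is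
\[
L_\alpha(\kappa)=P^-(\kappa)\ \cup\ U_{-\alpha}(\kappa)\,n_0\,Z(\kappa)\,U_{-\alpha}(\kappa).
\]
Since \eqref{eq:cellalpha} is injective, $U_\alpha\cap P^-=1$, so $\bar u\notin P^-(\kappa)$. Therefore $\bar u=\bar u_1n_0z_0\bar u_2$ with $z_0\in Z(\kappa)$ and with $\bar u_1,\bar u_2\in U_{-\alpha}(\kappa)$, which we lift to $u_1,u_2\in U_{-\alpha}(\mathcal{O})$. The element $x=n_0^{-1}u_1^{-1}uu_2^{-1}\in L_\alpha(\mathbb{F})\cap G_\mathcal{O}$ reduces to $z_0$, which is in the image of \eqref{eq:cellalpha}. By Lemma~\ref{lem:lift}, $x=r^+zr^-$ with $r^\pm\in U_{\pm\alpha}(\mathcal{O})$ and $z\in Z(\mathbb{F})\cap G_\mathcal{O}$. Then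
\[
u=u_1n_0xu_2=\bigl(u_1\,n_0r^+n_0^{-1}\bigr)\bigl(n_0z\bigr)\bigl(r^-u_2\bigr),
\]
and $n_0r^+n_0^{-1}\in U_{-\alpha}(\mathcal{O})$. By Lemma~\ref{lem:levi}, $z$ fixes $\mathbb{A}$ pointwise, so $n=n_0z$ acts as $s_\alpha$.
\end{proof}

\subsection{Proof of (EC)}
Suppose $f_1(\mathbb{A})\cap f_2(\mathbb{A})=f(H)$ with $f\in\mathcal{F}$ and $H$ a half-apartment of $\mathbb{A}$.

\emph{Normalization.} The statement involves only the sets $f_i(\mathbb{A})$, so we may replace $f_i$ by $f_i\circ w_i$ with $w_i\in W_a$. By (A2) for $(f,f_1)$ and $(f,f_2)$ we may assume $f_1|_H=f|_H=f_2|_H$, and then $f_1^{-1}(f_2(\mathbb{A}))=H$ by injectivity of $f_1$. Write $H=H^+_{\alpha,\ell}$. After precomposing $f_1,f_2$ with a common translation, $\ell=0$, and since $H^+_{2\beta,0}=H^+_{\beta,0}$ we may take $\alpha$ nondivisible. Applying an element of $G_\mathbb{F}$, we may assume $f_1=f_0$ and $f_2=gf_0$. Put $H^\pm=H^\pm_{\alpha,0}$ and $M=M_{\alpha,0}$. Then $g$ fixes $H^+$ pointwise and $Y_g=H^+$, so $\operatorname{Fix}(g)=H^+$.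

\emph{Reduction to $U_\alpha$.} Every $\nu\in\mathbb{A}$ is a difference $(\nu+sb')-sb'$ of points of $H^+$, with $\langle\alpha,b'\rangle=1$ and $s\ge\max(0,-\alpha(\nu))$. So a $\theta\in X_\mathbb{Q}$ that is constant on $H^+$ vanishes on $\mathbb{A}$ and is $0$; that is, $E_{H^+}=X^\vee_\mathbb{Q}$. Take $e$ regular with $\langle\alpha,e\rangle>0$. By Proposition~\ref{prop:fix}(a), $g=u^-lu^+$ with factors fixing $H^+$ pointwise. Here $l\in Z(\mathbb{F})\cap G_\mathbb{F}$ fixes $\mathbb{A}$ pointwise by Lemma~\ref{lem:levi}. If $\log u^\pm$ has a nonzero component in $\mathfrak{g}_\beta$, then $\beta$ is bounded below on $H^+$ by Lemma~\ref{lem:unip}(a), so $\beta\in\{\alpha,2\alpha\}$ by Lemma~\ref{lem:bounded}. As $e$ is negative on the roots occurring in $u^-$, we get $u^-=1$ and $u^+\in U_\alpha(\mathbb{F})$. With $u=lu^+l^{-1}\in U_\alpha(\mathbb{F})$ we have $f_2=lu^+f_0=ulf_0=uf_0$, so $\operatorname{Fix}(u)=\operatorname{Fix}(g)=H^+$. Write $u=\exp(\xi_\alpha+\xi_{2\alpha})$; it is not $1$ since $H^+\ne\mathbb{A}$. By Lemma~\ref{lem:unip}(a),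
\[
\operatorname{Fix}(u)=H^+_{\alpha,m},\qquad m=-\min\bigl(v(\xi_\alpha),\tfrac12v(\xi_{2\alpha})\bigr),
\]
so $m=0$. Thus both components are integral and at least one has nonzero reduction: $u\in U_\alpha(\mathcal{O})$ and $\bar u\ne1$.

\emph{The third apartment.} Let $u=u'nu''$ as in Proposition~\ref{prop:rankone} and $f_3=u'f_0$. The logarithms of $u'$ and $u''$ have integral components in $\mathfrak{g}_{-\alpha}$ and $\mathfrak{g}_{-2\alpha}$, so $u'$ and $u''$ fix $H^-$ pointwise by Lemma~\ref{lem:unip}(a). Hence $f_3=f_0$ on $H^-$, and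
\begin{equation}\label{eq:branch}
uf_0(H^-)=u'nf_0(H^-)=u'f_0(s_\alpha H^-)=f_3(H^+).
\end{equation}
We claim that $f_1(\mathbb{A})\cap f_3(\mathbb{A})=f_3(H^-)$. The inclusion $\supseteq$ holds as $f_3(H^-)=f_0(H^-)$. Suppose $f_3(\nu)\in f_0(\mathbb{A})$ with $\alpha(\nu)>0$. By Lemma~\ref{lem:unip}(b), $f_3(\nu)=f_0(\nu)$, and this equals $uf_0(\nu)$ since $\nu\in H^+$. By \eqref{eq:branch} it also lies in $uf_0(H^-)$, so $\nu\in H^-$, a contradiction. Next, $f_2(\mathbb{A})\cap f_3(\mathbb{A})=f_3(H^+)$. The inclusion $\supseteq$ is \eqref{eq:branch}. If $\alpha(\nu)<0$ and $f_3(\nu)\in f_2(\mathbb{A})$, then $f_3(\nu)=f_0(\nu)$ lies in $f_0(\mathbb{A})\cap f_2(\mathbb{A})=f_0(H^+)$, so $\nu\in H^+$, a contradiction.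

Both intersections are half-apartments, their union is $f_3(\mathbb{A})$, and their intersection is $f_3(M)=f_0(M)=\partial(f_1(\mathbb{A})\cap f_2(\mathbb{A}))$. This proves (EC) and completes the proof of Theorem~\ref{thm:A}. \qed

\section{Every intersection of half-apartments occurs}\label{sec:B1}

We prove Theorem~\ref{thm:B}(1). One direction is (A2). For the other, let $Y\ne\emptyset$ be a finite intersection of closed half-apartments. We reverse Proposition~\ref{prop:fix}: prescribe unipotent factors $u^\pm$ that produce the inequalities of $Y$, and choose the Levi factor $l$ so that the two apartments separate in every direction transverse to $Y$. In Example~\ref{ex:sl2} this last role is played by the matrix with four unit entries; in general $l$ will be a $\mathbb{K}$-point in general position.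

\emph{Normalization of $Y$.} Write $Y=\{\nu:\alpha(\nu)\ge\ell_\alpha\text{ for all }\alpha\in\Sigma\}$ with $\ell_\alpha\in\Lambda\cup\{-\infty\}$. Let $\Sigma_0=-\Sigma_0$ be the set of roots that are constant on $Y$, let $E$ be the annihilator of $\Sigma_0$ in $X^\vee_\mathbb{Q}$, and let $e$ be generic in $E$. A root vanishing at $e$ vanishes on $E$, so it lies in $\operatorname{span}\Sigma_0$ and is constant on $Y$. Thus $\Sigma_e=\Sigma_0$ and $E_e=E$; put $L=L_e$. Each $\alpha\notin\Sigma_0$ is nonconstant on $Y$, so it exceeds $\ell_\alpha$ at some point of $Y$, and averaging gives $\lambda_0\in Y$ with $\alpha(\lambda_0)>\ell_\alpha$ for all $\alpha\notin\Sigma_0$. If $Y-\lambda_0=Y_g$ for some $g$, then $Y=f^{-1}(gf_0(\mathbb{A}))$ for the chart $f(\nu)=f_0(\nu-\lambda_0)$; so we may assume $\lambda_0=0$. Then $\Sigma_0$ vanishes on $Y$, $\ell_\alpha\le0$ for $\alpha\in\Sigma_0$, and $\ell_\alpha<0$ for $\alpha\notin\Sigma_0$. Hence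
\begin{equation}\label{eq:Yshape}
Y=\{\nu\in\mathbb{A}_e:\alpha(\nu)\ge\ell_\alpha\text{ for all }\alpha\notin\Sigma_0\},
\end{equation}
and $\varepsilon b\in Y$ for every $b\in E$ and small $\varepsilon$.

\emph{Choice of $g$.} For $\alpha\notin\Sigma_0$ let $\xi_\alpha=0$ if $\ell_\alpha=-\infty$; otherwise let $\xi_\alpha$ be a nonzero vector of $\mathfrak{g}_\alpha$ over $\mathbb{K}$ times a scalar of valuation $-\ell_\alpha$, so $v(\xi_\alpha)=-\ell_\alpha>0$. Put $u^\pm=\exp(\sum_{\pm\langle\alpha,e\rangle>0}\xi_\alpha)\in U_e^\pm(\mathbb{F})$. By Lemma~\ref{lem:unip}(a) and \eqref{eq:Yshape},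
\begin{equation}\label{eq:Yfix}
Y=\operatorname{Fix}(u^-)\cap\operatorname{Fix}(u^+)\cap\mathbb{A}_e.
\end{equation}
For $b\in X^\vee$ the group $P_L(b)=P_b\cap L$ is connected with Lie algebra $\mathfrak{z}\oplus\bigoplus\mathfrak{g}_\alpha$, the sum over $\alpha\in\Sigma_0$ with $\langle\alpha,b\rangle\ge0$. In characteristic $0$ a connected subgroup is determined by its Lie algebra, so there are finitely many groups $P_L(b)$. Consider the sets $P_L(b)n_w^{-1}$ with $P_L(b)\ne L$, $w\in W$ and $n_w\in L$; they are finitely many proper closed subsets of the irreducible variety $L$. The group $L(\mathbb{K})\cap G_\mathbb{K}$ is Zariski dense in $L$. Indeed, $L(\mathbb{K})$ is dense \cite[18.3]{Borel}, and $G_\mathbb{K}$ has finite index in $G(\mathbb{K})$ because a semialgebraic set has finitely many semialgebraically connected components; so finitely many cosets of the closure of $L(\mathbb{K})\cap G_\mathbb{K}$ cover the connected group $L$, and the closure is $L$. We can therefore choose $l\in L(\mathbb{K})\cap G_\mathbb{K}$ outside all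 these sets. Put $g=u^-lu^+\in G_\mathcal{O}$. Since $v(\xi_\alpha)>0$, we have $\bar g=l$. The element $l$ fixes $0$, hence $\mathbb{A}_e$ by Lemma~\ref{lem:levi}, so $g$ fixes $Y$ pointwise by \eqref{eq:Yfix}, and $Y\subseteq Y_g$. It remains to show $Y_g\subseteq Y$. Let $w\in W$ be as in Lemma~\ref{lem:onew}.

\emph{The element $w$ is trivial on $\mathbb{A}_e$, and $n_w\in L$.} For $\lambda\in Y$ we have $gf_0(\lambda)=f_0(\lambda)=gf_0(w\lambda)$, so $w\lambda=\lambda$. Applied to $\lambda=\varepsilon b$ this gives $wb=b$ for all $b\in E$. Hence $w$ acts trivially on $\mathbb{A}_e=E\otimes\Lambda$, and $we=e$ means that $n_w$ centralizes $e$.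

\emph{$Y_g\subseteq\mathbb{A}_e$.} Let $\lambda\in Y_g$. Then $gn_w$ fixes $0$ and $\lambda$. Choose $b\in X^\vee$ with the same signs as $\lambda$ on $\Theta$ (Lemma~\ref{lem:rational}). By Lemma~\ref{lem:factor}, the reduction $ln_w$ of $gn_w$ lies in $P_b$, so $l\in P_L(b)n_w^{-1}$. By the choice of $l$, $P_L(b)=L$. Comparing Lie algebras, $\langle\alpha,b\rangle\ge0$ for all $\alpha\in\Sigma_0=-\Sigma_0$, so $\langle\alpha,b\rangle=0$, and $\alpha(\lambda)=0$ since $\Sigma\subseteq\Theta$.

\emph{$Y_g\subseteq Y$.} By the last two steps $w$ is trivial on $Y_g$, so $g$ fixes $Y_g$ pointwise and $\operatorname{Fix}(g)=Y_g$. A $\theta\in X_\mathbb{Q}$ that is constant on $Y_g$ takes the same value at $0$ and $\varepsilon e$, so $\langle\theta,e\rangle=0$; thus $e\in E_{Y_g}$. By Proposition~\ref{prop:fix}(a) and the uniqueness stated there, our $u^\pm$ fix $Y_g$ pointwise. With $Y_g\subseteq\mathbb{A}_e$ and \eqref{eq:Yfix} we obtain $Y_g\subseteq Y$.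

The last sentence of Theorem~\ref{thm:B}(1) is the case $Y=H^+_{\alpha,\ell}$, where $f(Y)=f(\mathbb{A})\cap f'(\mathbb{A})$ has boundary $f(M_{\alpha,\ell})$. \qed

\begin{thebibliography}{9}

\bibitem{App}
Raphael Appenzeller, \emph{Semialgebraic groups and generalized affine buildings}, arXiv:2407.20406 (2024).

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{CGP}
Conrad, Gabber and Prasad, \emph{Pseudo-reductive Groups}.

\bibitem{Knapp}
Knapp, \emph{Lie Groups Beyond an Introduction}.

\end{thebibliography}
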